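# A minimal piecewise full group whose derived subgroup is not simple

## 1. Permuting the prefixes of a sequence

Let $X=\{0,1\}^{\mathbb N}$, a Cantor space, and for a finite word $w$ let $Z_w\subseteq X$ be the clopen set of sequences that begin with $w$. A permutation $\pi$ of the words of length $n$ gives a homeomorphism $h_\pi$ of $X$ by $h_\pi(wy)=\pi(w)y$ for $|w|=n$. Let $G_n\cong\mathrm{Sym}(2^n)$ be the group of all $h_\pi$ of level $n$. We have $G_n\subseteq G_{n+1}$, because $h_\pi=h_{\pi'}$ with $\pi'(w\varepsilon)=\pi(w)\varepsilon$. Put $G=\bigcup_nG_n$.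

Look at the exchange of the prefixes $0$ and $1$. At level $1$ it is the odd permutation $(0\ \,1)$; at level $2$ it is $(00\ \,10)(01\ \,11)$, which is even. In the same way each transposition of level $n$ becomes a product of two transpositions at level $n+1$, so $G_n\subseteq\mathrm{Alt}(2^{n+1})\subseteq G_{n+1}$. Thus $G$ is the increasing union of the alternating groups $\mathrm{Alt}(2^n)$, $n\ge 3$, which are simple. A normal subgroup $N\ne1$ of $G$ meets $\mathrm{Alt}(2^n)$ nontrivially for all large $n$, hence contains these groups, hence is $G$. So $G$ is simple, and $[G,G]=G$.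

Now use three letters, $X=\{0,1,2\}^{\mathbb N}$, and define $G=\bigcup_nG_n$ with $G_n\cong\mathrm{Sym}(3^n)$ in the same way. A transposition of level $n$ becomes a product of three transpositions at level $n+1$, so signs are preserved by refinement. The sign is a surjection $G\to\{\pm1\}$, and $G$ is not simple. But $[G,G]=\bigcup_n\mathrm{Alt}(3^n)$ is simple, by the same argument.

Two properties of these groups matter. From here on $X$ is any Cantor space.

**Definition (piecewise full, minimal).** For $G\le\mathrm{Homeo}(X)$, the *piecewise full group* $\mathrm F(G;X)$ of $G$ is the group of all homeomorphisms $h$ of $X$ for which there are a clopen partition $\{\alpha_i\mid i\in I\}$ of $X$ and elements $g_i\in G$ with $h|_{\alpha_i}=g_i|_{\alpha_i}$ for all $i$. (By compactness the partition is finite.) The group $G$ is *piecewise full* if $G=\mathrm F(G;X)$. It is *minimal* if every $G$-orbit in $X$ is dense; equivalently, $X$ has no proper nonempty closed $G$-invariant subset. We write $\mathrm D(G)=[G,G]$.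

The prefix groups have both properties. Given $x$ and a word $w$ of length $n$, some permutation of the words of length $n$ takes the prefix of $x$ to $w$, so the orbit of $x$ meets $Z_w$. And if $h$ is pieced together from $g_i\in G$ on clopen sets $\alpha_i$, choose $n$ so large that all $\alpha_i$ are unions of sets $Z_w$ with $|w|=n$ and all $g_i$ lie in $G_n$. Then $h$ replaces each prefix of length $n$ by a prefix of length $n$; since $h$ is bijective, it lies in $G_n$.

In the ternary example $G$ has a quotient, but that quotient disappears when we pass to $\mathrm D(G)$. The question, posed by Alejandra Garrido and Colin D. Reid, "Locally compact piecewise full groups of homeomorphisms", arXiv:2501.00908 (2025), is whether this always happens: is $\mathrm D(G)$ simple for every minimal piecewise full group $G$ of homeomorphisms of the Cantor space? It is known that $\mathrm D(G)$ is simple for piecewise full groups satisfying various additional conditions; the problem is stated there as open in general. We shall see that the answer is no.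

## 2. Free quotients, and what they must kill

Fix $k\ge2$ and let $F$ be the free group of rank $k$ (roman $\mathrm F(G;X)$ is something else).

**Theorem 1.** There are a minimal piecewise full group $G$ of homeomorphisms of the Cantor space $X$ and a surjective homomorphism $\Phi:G\to F$. Moreover $\mathrm D(G)\cap\ker\Phi$ is a nontrivial proper normal subgroup of $\mathrm D(G)$, so $\mathrm D(G)$ is not simple.

**Definition (transposition, 3-cycle).** A *transposition* of $G$ is a $t\in G$ with $t^2=1$ for which there is a clopen $U$ with $U\cap tU=\emptyset$ and $t=\mathrm{id}$ off $U\cup tU$. A *3-cycle* of $G$ is a $c\in G$ with $c^3=1$ for which there is a clopen $U$ with $U,cU,c^2U$ disjoint and $c=\mathrm{id}$ off their union. Let $\mathrm S(G)$ and $\mathrm A(G)$ be the subgroups generated by the transpositions and by the 3-cycles.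

In the ternary example, exchanging two words of length $n$ is a transposition, and permuting three such words cyclically is a 3-cycle.

**Theorem 2.** The pair $(G,\Phi)$ constructed below satisfies $\ker\Phi=\mathrm S(G)$ and $\mathrm D(G)\cap\ker\Phi=\mathrm A(G)$, and $G$ preserves a Borel probability measure of full support. Hence $\mathrm D(G)/\mathrm A(G)\cong[F,F]$ is free of countably infinite rank; every countable group is a quotient of $\mathrm D(G)$; and the derived series of $G$ never stabilizes.

We first show why a surjection onto $F$ suffices.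

**Lemma 3 (block permutations).** Let $G$ be piecewise full, $U_1\subseteq X$ nonempty clopen, and $g_1=1,g_2,\dots,g_q\in G$ such that the sets $U_i=g_iU_1$ are pairwise disjoint. For $\pi\in\mathrm{Sym}_q$ let $h_\pi$ be $g_{\pi(i)}g_i^{-1}$ on $U_i$ for each $i$, and the identity elsewhere. Then $\pi\mapsto h_\pi$ is an injective homomorphism $\mathrm{Sym}_q\to G$ which takes 2-cycles to transpositions and 3-cycles to 3-cycles of $G$.

*Proof.* $h_\pi$ is a homeomorphism that agrees with elements of $G$ on the parts of a clopen partition, so $h_\pi\in G$. On $U_i$ we have $h_\pi h_\sigma=g_{\pi\sigma(i)}g_{\sigma(i)}^{-1}g_{\sigma(i)}g_i^{-1}=h_{\pi\sigma}$. Injectivity and the last claim are clear, since $h_\pi U_i=U_{\pi(i)}$. $\square$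

For $q=2$ we say that $h_{(1\,2)}$ *swaps* $U_1$ and $gU_1$ via $g=g_2$.

**Lemma 4 (reduction).** Let $G$ be a minimal piecewise full group and $\Phi:G\to F$ a surjective homomorphism. Then $\mathrm D(G)\cap\ker\Phi$ is a nontrivial proper normal subgroup of $\mathrm D(G)$.

*Proof.* Normality is clear. It is proper because $\Phi(\mathrm D(G))=[F,F]\ne1$. For nontriviality take $x\in X$ and disjoint nonempty clopen sets $V_1,V_2$ not containing $x$. By minimality there are $g_i\in G$ with $g_ix\in V_i$. Choose a clopen $U\ni x$ disjoint from $V_1\cup V_2$ with $g_iU\subseteq V_i$. Then $U,g_1U,g_2U$ are disjoint. Let $t_i$ swap $U$ and $g_iU$ via $g_i$. In the copy of $\mathrm{Sym}_3$ from Lemma 3, $[t_1,t_2]=(t_1t_2)^2$ is a 3-cycle. It is a nontrivial element of $\mathrm D(G)$ of order $3$. As $F$ is torsion-free, it lies in $\ker\Phi$. $\square$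

So we want a minimal piecewise full group that maps onto $F$. Here is the natural first attempt. Free groups are residually finite, so there are finite-index normal subgroups $N_1\ge N_2\ge\cdots$ of $F$ with trivial intersection. Let $X=\varprojlim F/N_n$. This is an infinite, compact, metrizable, totally disconnected group; being homogeneous and infinite, it has no isolated points, so it is a Cantor space. Let $F$ act by left translation. The action is minimal, since the image of $F$ is dense; it is free, since $fx=x$ forces $f\in\bigcap N_n=1$; and it preserves Haar measure $\mu$. Let $G_0=\mathrm F(F;X)$, which is minimal, and piecewise full because a homeomorphism that is piecewise in $G_0$ is, after refining the partition, piecewise in $F$. For $h\in G_0$ there is a unique locally constant map $c_h:X\to F$ with $h(x)=c_h(x)x$, and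
$$c_{hh'}(x)=c_h(h'(x))\,c_{h'}(x).$$
We would like to collect all values $c_h(x)$ into a single element of $F$. Modulo commutators this works: writing $[f]\in\mathbb Z^k$ for the image of $f\in F$ in the abelianization, $I(h)=\int[c_h(x)]\,d\mu(x)\in\mathbb R^k$ satisfies $I(hh')=I(h)+I(h')$, because $h'$ preserves $\mu$. But the step from the displayed identity to additivity splits an integral of a sum, and for this the values must lie in an abelian group. In $F$ itself there is no order in which to multiply the values $c_h(x)$, $x\in X$. The homomorphism $I$ vanishes on $\mathrm D(G_0)$, so it says nothing about normal subgroups of $\mathrm D(G_0)$.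

The next lemma shows how strongly a successful $\Phi$ is constrained. Its mechanism returns in Section 9.

**Lemma 5 (small supports are killed).** Let $G$ be minimal and piecewise full and $\Phi:G\to F$ a surjective homomorphism. Then each $x\in X$ has a clopen neighborhood $U$ such that $\Phi(\zeta)=1$ for every $\zeta\in G$ which is the identity off $U$.

*Proof.* Choose $h_1,\dots,h_k\in G$ whose images are a basis of $F$, a nonempty clopen $V$ containing none of $x,h_1x,\dots,h_kx$, and $g\in G$ with $gx\in V$. Let $U\ni x$ be clopen with $gU\subseteq V$ and with $U,h_1U,\dots,h_kU$ all disjoint from $V$. Let $\zeta\in G$ be the identity off $U$, and fix $l$. Let $t_1$ swap $U$ and $gU$ via $g$, let $t_2$ swap $gU$ and $h_lU$ via $h_lg^{-1}$, and let $s=t_2t_1$. Then $s=h_l$ on $U$, so $s\zeta s^{-1}=h_l\zeta h_l^{-1}$. Since $F$ is torsion-free, $\Phi(t_1)=\Phi(t_2)=1$, so $\Phi(s)=1$, and $\Phi(\zeta)$ commutes with $\Phi(h_l)$. This holds for all $l$, so $\Phi(\zeta)$ is central in $F$. As $k\ge2$, it is trivial. $\square$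

So $\Phi$ must kill everything that happens in a small region and still be noncommutative. Noncommutativity has to be carried by moves that occupy the whole space, leaving no room for a second move. This suggests the following plan. Describe homeomorphisms by words in elementary moves, which replace some pieces of the space by other pieces. Forget the names of the pieces and keep only the multiset of their types; forgetting names should amount to killing transpositions. Impose one kind of relation only: moves that act on disjoint pieces commute. Arrange that the words from $X$ to $X$ modulo these relations form exactly $F$, and then check that this survives everything one must do to obtain a minimal group on a Cantor space.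

## 3. Moves on multisets

Let $\mathbb N\ni0$. For a finite set $O$, elements of $\mathbb N^O$ are finite multisets of elements of $O$; we write them additively, write $v(a)$ for the multiplicity of $a$ in $v$, and identify $a\in O$ with the multiset consisting of one $a$.

**Definition (scheme, weight).** A *scheme* $P=(O,R)$ consists of a finite set $O$ of *types* and a finite set $R$ of *relations*. Each $r\in R$ has finite nonempty index sets $I_r,J_r$ and families $(a^r_i)_{i\in I_r}$, $(b^r_j)_{j\in J_r}$ in $O$. Put $A_r=\sum_ia^r_i$ and $B_r=\sum_jb^r_j$, and write $r:A_r\to B_r$. A *weight* is a map $\mu:O\to\mathbb R_{>0}$, extended additively to $\mathbb N^O$, with $\mu(A_r)=\mu(B_r)$ for all $r$.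

Think of $r$ as a move that takes pieces of types $a_i^r$ and turns their union into pieces of types $b^r_j$. For example, $O=\{z,b_1,b_2\}$ with one relation $\lambda:z\to b_1+b_2$ cuts a piece into two; $\mu(z)=1$, $\mu(b_1)=\mu(b_2)=\frac12$ is a weight.

Recall that a groupoid is a category in which all morphisms are invertible. In the groupoid presented by given objects, generators and relations, a morphism $v\to v'$ is a class of words, that is, of composable strings of generators and formal inverses leading from $v$ to $v'$. Two words are equivalent if they are linked by finitely many insertions and deletions of backtracks ($gg^{-1}$ or $g^{-1}g$) and replacements of one side of a relation by the other. To define a functor out of it, one gives it on objects and generators and checks the relations. We compose from right to left.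

**Definition (the groupoid of moves).** $\Pi(P)$ is the groupoid with object set $\mathbb N^O$, generators $(r,C):A_r+C\to B_r+C$ for $r\in R$, $C\in\mathbb N^O$ ($C$ is the *complement*), and relations ("squares")
$$(s,B_r+C)(r,A_s+C)=(r,B_s+C)(s,A_r+C)\qquad(r,s\in R,\ C\in\mathbb N^O).\tag{1}$$
We write $r=(r,0)$, and $\mathrm{Aut}_{\Pi(P)}(v)$ for the group of morphisms $v\to v$.

A square says that two moves that use disjoint pieces, starting from $A_r+A_s+C$, may be made in either order. If $v,v'$ are connected in $\Pi(P)$, then $\mu(v)=\mu(v')$ for every weight $\mu$.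

**Example (base scheme).** Let $P_B=(\{z\},\{g_1,\dots,g_k\})$ with $g_l:z\to z$, and $\mu(z)=1$. At the object $z$ the only generators are the loops $g_l=(g_l,0)$, and $z$ is connected to no other object. A square needs an object $\ge2z$, so no square occurs at $z$. Hence $\mathrm{Aut}_{\Pi(P_B)}(z)=F$, free on $g_1,\dots,g_k$. At the object $2z$ the generators are the loops $(g_l,z)$, and the squares (with $C=0$) say that they commute. Hence $\mathrm{Aut}_{\Pi(P_B)}(2z)\cong\mathbb Z^k$. Noncommutativity lives exactly where there is no room.

Disjoint unions of moves will be handled by an addition of morphisms. For $C\in\mathbb N^O$, the assignment $v\mapsto v+C$, $(r,D)\mapsto(r,D+C)$ maps squares to squares, so it defines a functor $T_C:\Pi(P)\to\Pi(P)$, and $T_CT_{C'}=T_{C+C'}$.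

**Lemma 6 (addition).** For $c:A\to B$ and $d:A'\to B'$ in $\Pi(P)$ we have
$$(T_{B'}c)(T_Ad)=(T_Bd)(T_{A'}c).\tag{2}$$
Let $c+d:A+A'\to B+B'$ be this morphism. Then $+$ is commutative and associative, $(c'+d')(c+d)=c'c+d'd$ whenever the composites are defined, and $c+\mathrm{id}_C=T_Cc$; in particular $(r,C)=r+\mathrm{id}_C$.

*Proof.* For $c=(r,C)$ and $d=(s,D)$, (2) reads
$$(r,B_s+C+D)(s,A_r+C+D)=(s,B_r+C+D)(r,A_s+C+D),$$
which is the square with complement $C+D$. Fix $d$. If (2) holds for $c:A\to B$ and $c':B\to B_1$, then $(T_{B'}c')(T_{B'}c)(T_Ad)=(T_{B'}c')(T_Bd)(T_{A'}c)=(T_{B_1}d)(T_{A'}c')(T_{A'}c)$, so it holds for $c'c$. Multiplying (2) by inverses on both sides gives it for $c^{-1}$. The same goes for fixed $c$. So (2) holds in general.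

Commutativity is (2) itself. For $e:A''\to B''$, both $(c+d)+e$ and $c+(d+e)$ equal $(T_{B'+B''}c)(T_{A+B''}d)(T_{A+A'}e)$. For $c':B\to B_1$, $d':B'\to B_1'$,
$$(c'+d')(c+d)=(T_{B_1'}c')(T_Bd')(T_{B'}c)(T_Ad)=(T_{B_1'}c')(T_{B_1'}c)(T_Ad')(T_Ad)=c'c+d'd,$$
where the middle step is (2) for $c,d'$. The last claim is the definition with $d=\mathrm{id}_C$. $\square$

## 4. Cutting one type into slices that fit into another

For minimality, part of any piece must be movable into any other piece. We therefore add moves that cut a type $b$ into $N$ slices and moves that exhibit each slice as a part of a type $a$. The concern is that new moves create new loops at the object we care about. They do not if $N$ is large.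

Let $P=(O,R)$ have weight $\mu$, let $E\in\mathbb N^O$ with $\mu(E)=1$, let $a,b\in O$ (possibly equal), and choose an integer $N\ge2$ with
$$N>1/\mu(a)\quad\text{and}\quad N>\mu(b)/\mu(a).\tag{3}$$
Let $P^+$ be $P$ with new types $b_1,\dots,b_N,b'_1,\dots,b'_N$ and new relations
$$\lambda:\ b\to b_1+\dots+b_N,\qquad\nu_l:\ a\to b_l+b_l'\quad(1\le l\le N).$$
The weight extends by $\mu(b_l)=\mu(b)/N$ and $\mu(b'_l)=\mu(a)-\mu(b)/N>0$.

**Lemma 7 (comparison).** The inclusion induces an isomorphism $j:\mathrm{Aut}_{\Pi(P)}(E)\to\mathrm{Aut}_{\Pi(P^+)}(E)$.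

Before the proof, here is an example showing that $N>1/\mu(a)$ cannot be dropped. Let $O=\{a,b\}$ with one relation $r:b\to b$, weights $\mu(a)=\mu(b)=\frac12$, $E=2a$, and $N=2$, so $N=1/\mu(a)$. No generator of $\Pi(P)$ starts or ends at $2a$, so $\mathrm{Aut}_{\Pi(P)}(E)=1$. In $\Pi(P^+)$ we can go
$$2a\xrightarrow{\nu_1,\,\nu_2}b_1+b_1'+b_2+b_2'\xrightarrow{\lambda^{-1}}b+b_1'+b_2',$$
apply $r$, and return the same way. Sending $(r,C)$ to $1\in\mathbb Z$ and all other generators to $0$ respects all squares and takes this loop to $1$. So $\mathrm{Aut}_{\Pi(P^+)}(E)\ne1$. Slices taken from two copies of $a$ were glued to a copy of $b$ that was never there. The weight bound excludes this.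

*Proof of Lemma 7.*

**Step 1: a value for objects of $P^+$.** We want to read each object connected to $E$ as an object of $\Pi(P)$ with all cuts undone. Call an object $D$ of $\Pi(P^+)$ *balanced* if $\beta(D):=D(b_l)-D(b_l')$ is independent of $l$ and $\ge0$. For balanced $D$ put $\alpha_l(D)=D(b_l')$ and
$$\mathcal R(D)=D|_O+\Big(\sum_l\alpha_l(D)\Big)a+\beta(D)\,b\in\mathbb N^O.\tag{4}$$
Sums of balanced objects are balanced, and $\mathcal R$ is additive on them. Elements $D\in\mathbb N^O$ are balanced with $\mathcal R(D)=D$. The objects $\sum_lb_l$ and $b_l+b'_l$ are balanced with $\mathcal R$-values $b$ and $a$. If $D+D_0$ is balanced with $D_0\in\mathbb N^O$, then $D$ is balanced.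

**Step 2: everything connected to $E$ is balanced.** We claim that every $v$ connected to $E$ in $\Pi(P^+)$ is balanced and that $\mathcal R(v)$ is connected to $E$ in $\Pi(P)$. This holds for $E$. Suppose it holds for $v$, and apply one generator or inverse generator.

- A move $r^{\pm1}$ with $r\in R$ acts on $v|_O\le\mathcal R(v)$. It leaves all $\alpha_l$ and $\beta$ unchanged and changes $\mathcal R(v)$ by the same move.
- A move $\nu_l^{\pm1}$ changes $\alpha_l$ by $\pm1$ and leaves $\beta$ and $\mathcal R(v)$ unchanged.
- The move $\lambda$ raises $\beta$ by $1$ and leaves $\mathcal R(v)$ unchanged.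
- The move $\lambda^{-1}$ requires $v(b_l)\ge1$ for all $l$. If $\beta(v)=0$, then $\alpha_l(v)=v(b_l)\ge1$ for all $l$, so $\mathcal R(v)$ contains at least $N$ copies of $a$ and $\mu(\mathcal R(v))\ge N\mu(a)>1$ by (3). This contradicts $\mu(\mathcal R(v))=\mu(E)=1$. So $\beta(v)\ge1$; it drops by $1$, and $\mathcal R(v)$ is unchanged.

**Step 3: $\mathcal R$ becomes a functor.** We extend $\mathcal R$ to morphisms, to obtain a left inverse of $j$. Every relation $s$ of $P^+$ has $A_s\in\mathbb N^O$. So if $(s,C')$ is a generator in the component of $E$, then $C'$ is balanced, because $A_s+C'$ is. For $r\in R$ send $(r,C')$ to $(r,\mathcal R(C'))$, which goes from $\mathcal R(A_r+C')$ to $\mathcal R(B_r+C')$. For $s\in\{\lambda,\nu_1,\dots,\nu_N\}$ send $(s,C')$ to an identity; this is possible because $\mathcal R(B_s)=A_s$ gives $\mathcal R(A_s+C')=\mathcal R(B_s+C')$.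

Take a square in the component, given by $r,s$ and complement $C$. As $A_r+A_s+C$ is balanced, so is $C$. If $r,s\in R$, the image is the square of $\Pi(P)$ for $r,s$ with complement $\mathcal R(C)$. If $r\in R$ and $s$ is new, the two $r$-edges have complements $A_s+C$ and $B_s+C$, both with $\mathcal R$-value $A_s+\mathcal R(C)$, and the two $s$-edges go to identities. If both are new, all four edges go to identities. So all squares are respected. We obtain a functor $\mathcal R$ from the component of $E$ in $\Pi(P^+)$ to $\Pi(P)$ with $\mathcal R(E)=E$ and $\mathcal R\,j=\mathrm{id}$.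

**Step 4: $j\mathcal R=\mathrm{id}$.** We connect each balanced object to its value by undoing the cuts, and show that this is natural. For balanced $D$ we have $D=D|_O+\sum_l\alpha_l(b_l+b_l')+\beta\sum_lb_l$. Put
$$\eta_D=\mathrm{id}_{D|_O}+\sum_l\alpha_l\,\nu_l^{-1}+\beta\,\lambda^{-1}:\ D\to\mathcal R(D).$$
By Lemma 6, $\eta_{D+D'}=\eta_D+\eta_{D'}$. For $v=A_r+C'$ and $v'=B_r+C'$ with $r\in R$,
$$\eta_{v'}(r,C')=(\mathrm{id}_{B_r}+\eta_{C'})(r+\mathrm{id}_{C'})=r+\eta_{C'}=(r+\mathrm{id}_{\mathcal R(C')})(\mathrm{id}_{A_r}+\eta_{C'})=(r,\mathcal R(C'))\,\eta_v.$$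
For $v=b+C'$ and $v'=\sum_lb_l+C'$,
$$\eta_{v'}(\lambda,C')=(\lambda^{-1}+\eta_{C'})(\lambda+\mathrm{id}_{C'})=\mathrm{id}_b+\eta_{C'}=\eta_v,$$
and for $\nu_l$ the computation is the same, with $\eta_{b_l+b'_l}=\nu_l^{-1}$. So $\eta$ is a natural transformation from the identity to $j\mathcal R$ on the component of $E$. As $\eta_E=\mathrm{id}$, every $c\in\mathrm{Aut}_{\Pi(P^+)}(E)$ satisfies $c=j\mathcal R(c)$. Together with Step 3, $j$ is bijective. $\square$

## 5. Subdividing all types at once

To reach a Cantor space we must cut pieces again and again, and each move must then be cut into smaller moves. A move $r$ carries its source pieces $i\in I_r$ onto its target pieces $j\in J_r$; we cut source $i$ according to the target where its points arrive, and target $j$ according to the source from which its points come. A type takes part in many moves, and we let the cuts made for different moves be completely independent.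

**Definition (subdivision).** For $a\in O$ let $\mathrm{Src}(a)=\{(r,i):a_i^r=a\}$ and $\mathrm{Tgt}(a)=\{(r,j):b^r_j=a\}$. Let $\mathrm{Lab}(a)$ be the set of all functions $f$ on $\mathrm{Src}(a)\sqcup\mathrm{Tgt}(a)$ with $f(r,i)\in J_r$ on $\mathrm{Src}(a)$ and $f(r,j)\in I_r$ on $\mathrm{Tgt}(a)$. Define $P^*=(O^*,R^*)$ by
$$O^*=\{(a,f):a\in O,\ f\in\mathrm{Lab}(a)\},\qquad R^*=\{r_{ij}:r\in R,\ i\in I_r,\ j\in J_r\},$$
with index sets
$$I_{r_{ij}}=\{(i,d):d=(a_i^r,f),\ f(r,i)=j\},\qquad J_{r_{ij}}=\{(j,d'):d'=(b^r_j,f'),\ f'(r,j)=i\},$$
where $(i,d)$ has type $d$ and $(j,d')$ has type $d'$. Let $\mathrm{ch}(a)=\{(a,f):f\in\mathrm{Lab}(a)\}$ be the set of *children* of $a$, and let $\delta:\mathbb N^O\to\mathbb N^{O^*}$ be the additive map with $\delta(a)=\sum_{d\in\mathrm{ch}(a)}d$.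

**Example.** Let $P$ have types $z,b_1,b_2,c_1,c_2$ and relations $\lambda:z\to b_1+b_2$ and $\nu:z\to c_1+c_2$. A label of $z$ is a pair $(j,j')$ with $j$ a target of $\lambda$ and $j'$ a target of $\nu$, so $z$ has four children $z_{jj'}$. A label of $b_1$ takes its only value in the one-element set $I_\lambda$, so $b_1$ has one child, again written $b_1$; likewise for the others. The subdivided moves are $z_{11}+z_{12}\to b_1$ and $z_{21}+z_{22}\to b_2$ from $\lambda$, and $z_{11}+z_{21}\to c_1$ and $z_{12}+z_{22}\to c_2$ from $\nu$.

The index sets are nonempty, because all functions are allowed as labels. Sorting children by their labels gives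
$$\delta(A_r)=\sum_{ij}A_{r_{ij}},\qquad\delta(B_r)=\sum_{ij}B_{r_{ij}}.$$
Define $\delta_*:\Pi(P)\to\Pi(P^*)$ on objects by $\delta$ and on generators by $(r,C)\mapsto\sum_{ij}r_{ij}+\mathrm{id}_{\delta C}$. By Lemma 6 both sides of (1) go to $\sum r_{ij}+\sum s_{i'j'}+\mathrm{id}_{\delta C}$, so $\delta_*$ is a functor; and $\delta_*(c+d)=\delta_*c+\delta_*d$, because $\delta_*T_C=T_{\delta C}\delta_*$ on generators.

A weight $\mu$ on $P$ gives a weight on $P^*$ by
$$\mu(a,f)=\mu(a)\prod_{(r,i)\in\mathrm{Src}(a)}\frac{\mu(b^r_{f(r,i)})}{\mu(B_r)}\prod_{(r,j)\in\mathrm{Tgt}(a)}\frac{\mu(a^r_{f(r,j)})}{\mu(A_r)}.\tag{5}$$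
Indeed, summing a factor over all values of its label gives $1$, so $\mu(\delta a)=\mu(a)$; and if one label is fixed while the others are summed, we get $\mu(A_{r_{ij}})=\mu(a^r_i)\mu(b_j^r)/\mu(B_r)$ and $\mu(B_{r_{ij}})=\mu(b^r_j)\mu(a^r_i)/\mu(A_r)$, which are equal.

After subdivision a big move is a sum of small ones, and small moves have room to commute with others. One may fear that $\mathrm{Aut}(\delta C)$ has become more commutative than $\mathrm{Aut}(C)$, or that new loops have appeared. Neither happens.

**Lemma 8 (subdivision).** For every $C\in\mathbb N^O$, $\delta_*:\mathrm{Aut}_{\Pi(P)}(C)\to\mathrm{Aut}_{\Pi(P^*)}(\delta C)$ is an isomorphism.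

*Proof.* The difficulty is that a word in $\Pi(P^*)$ passes through objects where some moves $r$ have been made only partly. We keep a ledger of how often each $r_{ij}$ has been used, and show that each entry can be rounded consistently to a state in which every $r$ is used a whole number of times.

**Step 1: the ledger.** This step turns words into lattice paths. Let $M=\{(r,i,j):r\in R,i\in I_r,j\in J_r\}$ with basis vectors $e_{rij}\in\mathbb Z^M$. For $m,m'\in\mathbb Z^M$ put
$$L_{m,m'}=\delta C+\sum_{rij}m^r_{ij}B_{r_{ij}}-\sum_{rij}m'^{\,r}_{ij}A_{r_{ij}}\in\mathbb Z^{O^*},\qquad v_m=L_{m,m}.$$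
Now $A_{r_{ij}}(a,f)$ is $1$ if $a_i^r=a$ and $f(r,i)=j$, and $0$ otherwise; similarly $B_{r_{ij}}(a,f)$ is $1$ if $b^r_j=a$ and $f(r,j)=i$, and $0$ otherwise. Hence
$$L_{m,m'}(a,f)=C(a)+\sum_{(r,j)\in\mathrm{Tgt}(a)}m^r_{f(r,j),j}-\sum_{(r,i)\in\mathrm{Src}(a)}m'^{\,r}_{i,f(r,i)}.\tag{6}$$
Call a pair $m\le m'$ *admissible* if $L_{m,m'}\ge0$. If $m\le m_1\le m_1'\le m'$ and $(m,m')$ is admissible, then so is $(m_1,m_1')$.

With $e=e_{rij}$, a generator with relation $r_{ij}$ from $v_m$ to $v_{m+e}$ exists if and only if its complement $v_m-A_{r_{ij}}=L_{m,m+e}$ is $\ge0$. So a word in $\Pi(P^*)$ starting at $\delta C=v_0$ lifts uniquely to a sequence $0=m_0,m_1,\dots$ in which consecutive terms are $m,m+e$ in some order (a generator raises, an inverse generator lowers) with $(m,m+e)$ admissible; conversely such a sequence determines a word. A square with relations corresponding to $e,e'$ whose minimal corner lies over $m$ has complement $L_{m,m+e+e'}$, so it lifts to $m,m+e,m+e',m+e+e'$ with $(m,m+e+e')$ admissible. Two loops at $\delta C$ represent the same element if and only if they are linked by finitely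 many insertions and deletions of backtracks and exchanges of the two sides of a square.

**Step 2: the worst label.** This step extracts from admissibility an inequality about $P$ itself. Let $p^r_j(m)=\min_im^r_{ij}$ and $q^r_i(m)=\max_jm^r_{ij}$. Let $(m,m')$ be admissible and $a\in O$. Choose the label $f$ of $a$ so that, for all $(r,j)\in\mathrm{Tgt}(a)$, the index $f(r,j)$ attains the minimum $p_j^r(m)$, and for all $(r,i)\in\mathrm{Src}(a)$, the index $f(r,i)$ attains the maximum $q^r_i(m')$. Such an $f$ exists because all functions are labels; here the independence of the cuts is used. Then (6) gives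
$$C(a)+\sum_{(r,j)\in\mathrm{Tgt}(a)}p^r_j(m)-\sum_{(r,i)\in\mathrm{Src}(a)}q_i^r(m')\ \ge\ 0\qquad(a\in O).\tag{7}$$

**Step 3: boxes of possible roundings.** We define the allowed roundings and check that inside them nothing depends on choices. For admissible $(m,m')$ put
$$\mathcal V(m,m')=\{\kappa\in\mathbb Z^R:p^r_j(m)\le\kappa_r\le q_i^r(m')\ \text{for all }r,i,j\},$$
$$\mathcal W(m,m')=\{w\in\mathbb Z^M:p^r_j(m)\le w^r_{ij}\le q_i^r(m')\ \text{for all }r,i,j\}.$$
Both are boxes, i.e. products of integer intervals. They are nonempty, because $p_j^r(m)\le m^r_{ij}\le m'^{\,r}_{ij}\le q^r_i(m')$ for all $i,j$; this also shows $m,m'\in\mathcal W(m,m')$. For $\kappa\in\mathbb Z^R$ let $\hat\kappa\in\mathbb Z^M$ be given by $\hat\kappa^r_{ij}=\kappa_r$; then $\hat\kappa\in\mathcal W(m,m')$ if and only if $\kappa\in\mathcal V(m,m')$. If $m\le m_1\le m_1'\le m'$, then $\mathcal V(m_1,m_1')\subseteq\mathcal V(m,m')$ and $\mathcal W(m_1,m_1')\subseteq\mathcal W(m,m')$. From (7) we read off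
$$L_{w,w'}\ge0\quad\text{for }w,w'\in\mathcal W(m,m'),\tag{8}$$
$$C+\sum_r\kappa_rB_r-\sum_r\kappa'_rA_r\ge0\quad\text{for }\kappa,\kappa'\in\mathcal V(m,m').\tag{9}$$

Put $C_\kappa=C+\sum_r\kappa_r(B_r-A_r)$. By (9), $C_\kappa\in\mathbb N^O$ for $\kappa\in\mathcal V(m,m')$. If $\kappa,\kappa+e_r\in\mathcal V(m,m')$, then $C_\kappa-A_r\ge0$, so $(r,C_\kappa-A_r)$ is a generator $C_\kappa\to C_{\kappa+e_r}$. A unit square $\kappa,\kappa+e_r,\kappa+e_s,\kappa+e_r+e_s$ in $\mathcal V(m,m')$, $r\ne s$, gives a square of $\Pi(P)$ with complement $C_\kappa-A_r-A_s\ge0$. So a lattice path (by unit steps) in $\mathcal V(m,m')$ represents a morphism.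

Any two lattice paths in a box with the same ends are linked by backtracks and exchanges across unit squares. Indeed, let $x,\ x+\varepsilon e,\ x+\varepsilon e+\varepsilon'e'$ be consecutive, with $e\ne e'$ basis vectors and signs $\varepsilon,\varepsilon'$. Then $x+\varepsilon'e'$ also lies in the box, and the two steps may be interchanged across a unit square (for unequal signs, with the help of backtracks). So we can sort the steps by coordinate and then delete backtracks until each coordinate moves monotonically; the result depends only on the ends.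

Hence for $\kappa,\kappa'\in\mathcal V(m,m')$ there is a canonical morphism $\gamma_{\kappa\kappa'}:C_\kappa\to C_{\kappa'}$, represented by any lattice path in $\mathcal V(m,m')$, and $\gamma_{\kappa'\kappa''}\gamma_{\kappa\kappa'}=\gamma_{\kappa\kappa''}$ inside $\mathcal V(m,m')$. It does not depend on which set $\mathcal V(m,m')$ containing $\kappa,\kappa'$ is used, because the box spanned by $\kappa,\kappa'$ lies in each of them. In the same way, by (8), any two lattice paths in $\mathcal W(m,m')$ with the same ends give the same morphism of $\Pi(P^*)$.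

To see what rounding does, take $\lambda:z\to b_1+b_2$ as the only relation and $C=z$. The children of $z$ are $z_1,z_2$, and $\lambda$ becomes $z_1\to b_1$, $z_2\to b_2$. After the first of these only, $m=(1,0)$ and $v_m=b_1+z_2$. Here $p_1=1$, $p_2=0$, $q=1$, so $\mathcal V(m,m)=\{1\}$: the half-made move is counted as made, and $v_m$ is read as $C_1=b_1+b_2$.

**Step 4: the map $\rho$ back to $\Pi(P)$.** We define the candidate inverse. Let $\omega$ be a loop at $\delta C$ with lift $m_0=0,\dots,m_l$. Since $v_{m_l}=\delta C$, the right side of (6) for $m=m'=m_l$ equals $C(a)$ for all $a,f$. Varying a single label $f(r,j)$ shows that $(m_l)^r_{ij}$ does not depend on $i$; varying a single label $f(r,i)$ shows that it does not depend on $j$. So $m_l=\hat\kappa$ for some $\kappa$. Then $\mathcal V(m_l,m_l)=\{\kappa\}$, and (6) gives $C_\kappa=C$. Also $\mathcal V(0,0)=\{0\}$. Choose $\kappa^t\in\mathcal V(m_t,m_t)$ for each $t$. If $m,m+e$ are the two terms among $m_t,m_{t+1}$, then $\kappa^t,\kappa^{t+1}\in\mathcal V(m,m+e)$. Let $\rho(\omega)\in\mathrm{Aut}_{\Pi(P)}(C)$ be the composite of the $\gamma_{\kappa^t\kappa^{t+1}}$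 for $t=0,\dots,l-1$.

It does not depend on the choice of $\kappa^t$ for $0<t<l$: two choices lie in $\mathcal V(m_t,m_t)$, which is contained in the boxes $\mathcal V$ of both adjacent edges, so the composite of the two adjacent morphisms is the same. At $t=0,l$ there is no choice. A backtrack $m_t,m_{t+1},m_t$ contributes the identity, if we choose the same vector at both occurrences of $m_t$. For a square $m,m+e,m+e',m+e+e'$, the boxes $\mathcal V$ of all corners and edges lie in $\mathcal V(m,m+e+e')$, so both sides contribute the same morphism. Hence $\rho$ is a well-defined map on $\mathrm{Aut}_{\Pi(P^*)}(\delta C)$.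

**Step 5: $\rho\,\delta_*=\mathrm{id}$.** This gives injectivity of $\delta_*$. Represent an element of $\mathrm{Aut}_{\Pi(P)}(C)$ by a loop of generators and inverses; its vertices are $C_\kappa$ as $\kappa$ runs through a lattice path in $\mathbb Z^R$ from $0$. Apply $\delta_*$ to a generator $(r,C_\kappa-A_r)$ and perform the $r_{ij}$ one after another. The lift runs from $\hat\kappa$ to $\hat\kappa+\hat e_r$ through vectors between these. The pair $(\hat\kappa,\hat\kappa+\hat e_r)$ is admissible, since $L_{\hat\kappa,\hat\kappa+\hat e_r}=\delta(C_\kappa-A_r)$, and $\mathcal V(\hat\kappa,\hat\kappa+\hat e_r)=\{\kappa,\kappa+e_r\}$. The boxes $\mathcal V$ of all intermediate vertices and edges lie in this set, and at the two ends they are $\{\kappa\}$ and $\{\kappa+e_r\}$. So the contribution to $\rho$ is $\gamma_{\kappa,\kappa+e_r}=(r,C_\kappa-A_r)$. For inverse generators the same path is run backwards.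

**Step 6: $\delta_*\rho=\mathrm{id}$.** This gives surjectivity. With the notation of Step 4, $\mathcal W(m,m+e)$ contains $m_t,m_{t+1},\hat\kappa^t,\hat\kappa^{t+1}$. By Step 3 the edge from $m_t$ to $m_{t+1}$ represents the same morphism as a lattice path $m_t\to\hat\kappa^t\to\hat\kappa^{t+1}\to m_{t+1}$ in $\mathcal W(m,m+e)$. For the middle part take the path obtained by applying $\delta_*$, edge by edge, to a lattice path in $\mathcal V(m,m+e)$ representing $\gamma_{\kappa^t\kappa^{t+1}}$. It stays between consecutive constant vectors of the box $\mathcal W(m,m+e)$, hence inside it, and it represents $\delta_*\gamma_{\kappa^t\kappa^{t+1}}$. The path $m_t\to\hat\kappa^t$ is taken in $\mathcal W(m_t,m_t)$, which lies in the boxes of both adjacent edges. Use the same path for both; then these parts cancel in the composite over all $t$. Since $m_0=\hat\kappa^0$ and $m_l=\hat\kappa^l$, nothing remains at the ends, and $\omega=\delta_*\rho(\omega)$ in $\Pi(P^*)$.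

So the homomorphism $\delta_*$ is bijective. $\square$

## 6. The tower of schemes and its Cantor space

**Step 1: alternate the two constructions.** We build schemes $P_n=(O_n,R_n)$ with weights and base objects of weight $1$. For a scheme with weight, a base object $E$ of weight $1$ and a set $O'$ of types, perform the construction of Section 4 successively for all pairs $(a,b)\in O'\times O'$, always with new symbols. Let $P_0$ be obtained in this way from $P_B$ with $O'=\{z\}$ and $E=z$; put $[E_0]=z$. Given $P_n$ with base object $[E_n]$, let $P_{n+1}$ be obtained from $P_n^*$, with base object $[E_{n+1}]:=\delta[E_n]$ (again of weight $1$, since $\mu(\delta a)=\mu(a)$), with $O'=O_n^*$. So $O_n^*\subseteq O_{n+1}$ and $R_n^*\subseteq R_{n+1}$.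

**Step 2: the vertex group never changes.** Let $\iota:\Pi(P_n)\to\Pi(P_n^*)\to\Pi(P_{n+1})$ be the composite of $\delta_*$ and the inclusion; it is compatible with $+$. Let $Q_n=\mathrm{Aut}_{\Pi(P_n)}([E_n])$. By Lemmas 7 and 8, $\iota:Q_n\to Q_{n+1}$ is an isomorphism, and by Lemma 7 the inclusion gives $F=\mathrm{Aut}_{\Pi(P_B)}(z)\cong Q_0$. Hence there are isomorphisms
$$\theta_n:Q_n\to F\quad\text{with}\quad\theta_{n+1}\iota=\theta_n,\quad\theta_0(g_l)=g_l.\tag{10}$$

**Step 3: the space.** Points are infinite descending chains of types. For $a\in O_n$ let $X_a$ be the space of sequences $(a_n,a_{n+1},\dots)$ with $a_n=a$ and $a_{t+1}\in\mathrm{ch}(a_t)\subseteq O_t^*\subseteq O_{t+1}$. It is nonempty, compact, metrizable and totally disconnected. Let $X=X_z$ with $z\in O_0$. The type $z\in O_0$ is the source of a relation $\lambda\in R_0$, and each type in $O_n^*$ is the source of a relation $\lambda\in R_{n+1}$; in both cases $\lambda$ has at least two target indices, so the type has at least two children. All entries of points of $X$ are of this kind. So $X$ is perfect, i.e. a Cantor space.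

**Example.** In $P_0$ we may take $N=2$, as $\mu(z)=1$. The relations are $g_1,\dots,g_k:z\to z$ together with $\lambda:z\to b_1+b_2$ and $\nu_l:z\to b_l+b_l'$ for $l=1,2$. The labels of $z$ at the $g_l$ have one possible value, and those at $\lambda,\nu_1,\nu_2$ have two each. So $z$ has $8$ children, each of weight $\frac18$ by (5).

**Definition (families).** An *$n$-family* is a finite set $S$ with a type map $\tau:S\to O_n$. Put $[S]=\sum_{s\in S}\tau(s)$ and $|S|=\bigsqcup_{s\in S}X_{\tau(s)}$. Its *refinement* is the $(n+1)$-family $S'=\{(s,d):s\in S,\ d\in\mathrm{ch}(\tau(s))\}$ with $\tau(s,d)=d$. Then $[S']=\delta[S]$, and canonically $|S'|=|S|$. For $m\ge n$ let $S^{(m)}$ be the refinement of $S$ to level $m$, obtained by refining $m-n$ times.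

Put $E_0=\{z\}$ and $E_n=E_0^{(n)}$; then $|E_n|=X$, and $[E_n]$ is the base object of $P_n$. The sets $|\{e\}|$ for $e\in E_n$, called *atoms of level $n$* and also written $e$, partition $X$, and they form a basis of the topology as $n$ varies. For $B\subseteq X$ clopen and $n$ large, let $B_n\subseteq E_n$ be the set of atoms contained in $B$; so $|B_n|=B$.

## 7. From words of moves to homeomorphisms

**Step 1: each relation acts as a homeomorphism.** The labels were designed for this. Let $r\in R_n$ and regard $I_r,J_r$ as $n$-families. A point of $|I_r|$ is a sequence $i_0\in I_r$, $i_{t+1}=(i_t,d_{t+1})\in I_r^{(n+t+1)}$. Put $r_0=r$. If $i_t\in I_{r_t}$, let $j_t\in J_{r_t}$ be the label of $d_{t+1}$ at the occurrence $(r_t,i_t)$, and put $r_{t+1}=(r_t)_{i_tj_t}\in R_{n+t+1}$; then $i_{t+1}\in I_{r_{t+1}}$, and we continue. Since $j_{t+1}\in J_{(r_t)_{i_tj_t}}$, we have $j_{t+1}=(j_t,d_{t+1}')$, where $d_{t+1}'$ is a child of the type of $j_t$ with label $i_t$ at $(r_t,j_t)$. So $(j_t)_t$ is a point of $|J_r|$, and we put $\varphi_r((i_t)_t)=(j_t)_t$.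

**Lemma 9.** The map $\varphi_r:|I_r|\to|J_r|$ is a homeomorphism, and
$$I_r'=\bigsqcup_{ij}I_{r_{ij}},\qquad J_r'=\bigsqcup_{ij}J_{r_{ij}},\qquad\varphi_r=\bigsqcup_{ij}\varphi_{r_{ij}}.\tag{11}$$

*Proof.* $\varphi_r$ is continuous, as $j_t$ depends on $i_{t+1}$ only. Since the label of $d'_{t+1}$ at $(r_t,j_t)$ is $i_t$, the same recipe with sources and targets exchanged recovers $(i_t)_t$ from $(j_t)_t$, through the same relations $r_t$. So it is a continuous inverse. The first two parts of (11) are the definition of the index sets. For the third, a point with $i_0=i$, $j_0=j$ has $i_1\in I_{r_{ij}}$, and the recipe for $r_{ij}$ applied to $(i_1,i_2,\dots)$ gives $(j_1,j_2,\dots)$. $\square$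

In the example of Section 6, $\varphi_\lambda:X\to X_{b_1}\sqcup X_{b_2}$ sends the four level-one atoms with $\lambda$-label $1$ onto $X_{b_1}$, and $\varphi_{\nu_1}$ sends the four atoms whose $\nu_1$-label is the index of $b_1$ onto $X_{b_1}$. So $\varphi_{\nu_1}^{-1}\varphi_\lambda$ carries one of these clopen sets onto the other.

**Step 2: morphisms.** We now carry along both the homeomorphism and the word class. An *$n$-path* from $S$ to $T$ is a finite composition of steps between $n$-families of the following kinds.

- (i) A type-preserving bijection; it has the induced homeomorphism and the class $\mathrm{id}$.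
- (ii) A step $S_1\to S_2$ given by $r\in R_n$, type-preserving injections $u:I_r\to S_1$ and $v:J_r\to S_2$, and a type-preserving bijection between the complements $C=S_1\setminus u(I_r)$ and $S_2\setminus v(J_r)$. Its homeomorphism is $\varphi_r\sqcup\mathrm{id}$, and its class is $(r,[C])$.
- (iii) Inverses of (ii).

It yields a homeomorphism $\psi:|S|\to|T|$ and a class $c\in\Pi(P_n)([S],[T])$, the set of morphisms from $[S]$ to $[T]$. Let $\mathrm{Mor}_n(S,T)$ be the set of all pairs $(\psi,c)$ so obtained. They form a groupoid under composition. At this point we do not know whether $\psi$ determines $c$.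

For $(\psi,c)\in\mathrm{Mor}_n(S,T)$ and $(\psi',c')\in\mathrm{Mor}_n(S_1,T_1)$, run a path for the first with $S_1$ added to all complements, then one for the second with $T$ added. The class is $(T_{[T]}c')(T_{[S_1]}c)=c+c'$ by (2), so
$$(\psi,c)\sqcup(\psi',c'):=(\psi\sqcup\psi',\,c+c')\in\mathrm{Mor}_n(S\sqcup S_1,T\sqcup T_1).$$
By Lemma 6, $\sqcup$ is associative, commutative and compatible with composition.

**Step 3: refinement of morphisms.** We pass from level $n$ to level $n+1$. By (11), a step (ii) refines to the succession of the steps given by the $r_{ij}$ at disjoint positions, with class $\sum_{ij}r_{ij}+\mathrm{id}_{\delta[C]}=\iota(r,[C])$. So $(\psi,c)\mapsto(\psi,\iota c)$ maps $\mathrm{Mor}_n(S,T)$ to $\mathrm{Mor}_{n+1}(S',T')$, compatibly with composition and $\sqcup$.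

**Step 4: restriction.** We need to cut a morphism, class included, along a clopen partition.

**Lemma 10 (restriction).** Let $(\psi,c)\in\mathrm{Mor}_n(S,T)$. For all large $m$ there are a partition $T^{(m)}=\bigsqcup_{s\in S}T_s$ and $(\psi_s,c_s)\in\mathrm{Mor}_m(\{s\}^{(m)},T_s)$ such that the refinement of $(\psi,c)$ to level $m$ is $\bigsqcup_s(\psi_s,c_s)$. In particular $|T_s|=\psi(|\{s\}|)$.

*Proof.* If this holds for some $m$, it holds for larger ones by refining the pieces. We induct on the number of steps of a path. The empty path is trivial, and composing with a step (i) only relabels. Let $(\psi,c)=(\psi_2,c_2)(\psi_1,c_1)$, where $(\psi_1,c_1)\in\mathrm{Mor}_n(S,S_1)$ satisfies the lemma at level $m$ with pieces $S_{1,s}\subseteq S_1^{(m)}$ and morphisms $(\psi_{1,s},c_{1,s})$, and $(\psi_2,c_2):S_1\to T$ is a step (ii) with relation $r$. By iterating (11), its refinement to level $m$ is $\bigsqcup_{r'}(\varphi_{r'},r')\sqcup\mathrm{id}$ over certain $r'\in R_m$ with $I_r^{(m)}=\bigsqcup_{r'}I_{r'}$. At level $m+1$,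
$$(\varphi_{r'},\iota r')=\bigsqcup_{i\in I_{r'}}\Big(\bigsqcup_{j\in J_{r'}}(\varphi_{r'_{ij}},r'_{ij})\Big),$$
and the $i$-th part has source $\bigsqcup_jI_{r'_{ij}}=\{i\}'$. Each $x\in S_1^{(m)}$ either corresponds to an element $i$ of exactly one $I_{r'}$ or lies in the refined complement, where the step is a relabelling. So at level $m+1$ the step is a disjoint union $\bigsqcup_{x\in S_1^{(m)}}(\chi_x,d_x)$ with $(\chi_x,d_x)$ defined on $\{x\}'$. Put $(\chi_s,d_s)=\bigsqcup_{x\in S_{1,s}}(\chi_x,d_x)$, defined on $(S_{1,s})'$, and let $T_s$ be its target. Then $(\psi_s,c_s)=(\chi_s,d_s)(\psi_{1,s},\iota c_{1,s})$ has source $\{s\}^{(m+1)}$, and since $\sqcup$ is compatible with composition, $\bigsqcup_s(\psi_s,c_s)$ is the refinement of $(\psi,c)$ to level $m+1$. For a step (iii), decompose $\varphi_{r'}^{-1}$ over $j\in J_{r'}$ instead; the $j$-th part has source $\bigsqcup_iJ_{r'_{ij}}=\{j\}'$. $\square$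

For clopen $U,V\subseteq X$, a *morphism from $U$ to $V$* is an element of $\mathrm{Mor}_n(U_n,V_n)$ for some $n$, up to refinement. Given a finite clopen partition of $U$, refine the morphism to a level $n'$ at which all parts are unions of atoms, apply Lemma 10 with $S=U_{n'}$, and group the pieces; the piece $T_s\subseteq V_m$ is exactly $\psi(|\{s\}|)_m$. So the morphism is the $\sqcup$ of morphisms from the parts $B$ to their images $\psi(B)$. We call these *restrictions*. In particular a morphism from $U$ restricts to any clopen subset of $U$.

## 8. The group, its minimality and its piecewise fullness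

Let $\Gamma_n=\mathrm{Mor}_n(E_n,E_n)$, a group, with refinement homomorphisms $\Gamma_n\to\Gamma_{n+1}$. Let
$$G=\{\sigma\in\mathrm{Homeo}(X):(\sigma,c)\in\Gamma_n\text{ for some }n,c\}.$$
This is a group, since two elements can be refined to a common level. Define homomorphisms $\Phi_n:\Gamma_n\to F$ by $\Phi_n(\sigma,c)=\theta_n(c)$. By (10) they are compatible with refinement. Each $\Phi_n$ is surjective, since $(\varphi_{g_l},g_l)\in\Gamma_0$ and $\theta_0(g_l)=g_l$.

**Step 1: lifted swaps.** We need transpositions together with their classes. Let $U,V\subseteq X$ be disjoint clopen sets and $(\psi,c)\in\mathrm{Mor}_n(U_n,V_n)$. Then $t=(\psi,c)\sqcup(\psi,c)^{-1}\sqcup\mathrm{id}\in\Gamma_n$. By commutativity of $\sqcup$ and compatibility with composition, $t^2=(\mathrm{id},\mathrm{id})$. As $F$ is torsion-free, $\Phi_n(t)=1$. We call $t$ the *swap defined by* $(\psi,c)$; its image in $G$ is a transposition.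

**Step 2: small sets can be moved anywhere.** Here the moves of Section 4 are used.

**Lemma 11.** Let $x\in X$ and let $V\subset X$ be nonempty clopen with $x\notin V$. There are a clopen neighborhood $U_0$ of $x$ disjoint from $V$ and a morphism from $U_0$ to a clopen subset of $V$. Consequently every nonempty clopen $U\subseteq U_0$ has a morphism (a restriction of it) to a clopen subset of $V$.

*Proof.* Choose $n\ge1$ and atoms $e\ni x$, $e''\subseteq V$ of level $n$ with $e\cap V=\emptyset$. Let $b=\tau(e)$ and $a=\tau(e'')$; both are in $O_{n-1}^*$. So $R_n$ contains the relations $\lambda:b\to\sum_lb_l$ and $\nu_l:a\to b_l+b'_l$ belonging to the pair $(a,b)$. Identify $e=X_b=|I_\lambda|$ and $e''=X_a=|I_{\nu_l}|$. Let $\varphi_\lambda(x)$ lie in the component of index $l$. Apply Lemma 10 to $(\varphi_\lambda,\lambda)^{-1}$ and to $(\varphi_{\nu_l},\nu_l)^{-1}$, and take in both the piece over the index of type $b_l$. At a common level $m$ we obtain morphisms from the family $\{b_l\}^{(m)}$ to $(U_0)_m$ and to $Y_m$, where $U_0=\varphi_\lambda^{-1}(|\{b_l\}|)\ni x$, $U_0\subseteq e$, and $Y\subseteq e''$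 is clopen. Compose the second with the inverse of the first. $\square$

**Lemma 12.** $G$ is minimal and piecewise full.

*Proof.* Let $x\in X$ and let $V\ne\emptyset$ be clopen. If $x\notin V$, the swap defined by a morphism of Lemma 11 moves $x$ into $V$. So every orbit is dense.

Let $h$ be a homeomorphism with $h|_{\alpha_i}=g_i|_{\alpha_i}$ for a finite clopen partition $(\alpha_i)$ and $g_i\in G$. Lift each $g_i$ to a morphism $X\to X$ and restrict it to $\alpha_i$. This gives elements of $\mathrm{Mor}_m((\alpha_i)_m,(h\alpha_i)_m)$ for a common large $m$. Since the sets $h\alpha_i$ partition $X$, the $\sqcup$ of these is an element of $\Gamma_m$ over $h$. So $h\in G$. $\square$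

## 9. The homeomorphism determines the class

It remains to see that $\Phi_n$ depends only on the homeomorphism. We do not prove that the class itself is determined by the homeomorphism at each level by any direct inspection. Instead we run the argument of Lemma 5 with classes: an element over the identity is a product of elements over the identity supported on atoms, and these are forced into the center of $F$.

**Lemma 13.** If $(\mathrm{id},c)\in\Gamma_n$, then $\Phi_n(\mathrm{id},c)=1$.

*Proof.*

**Step 1: cut into small pieces.** Let $(h,b)\in\Gamma_{n'}$ be arbitrary; we show that $\Phi_n(\mathrm{id},c)$ commutes with $\Phi_{n'}(h,b)$. For each $x\in X$ choose a nonempty clopen $V_x$ containing neither $x$ nor $h(x)$. By Lemma 11 there are a clopen $U_x\ni x$ with $U_x\cap V_x=\emptyset=h(U_x)\cap V_x$ and a morphism from $U_x$ to a clopen subset of $V_x$. By compactness choose $m$ such that every atom $e\in E_m$ lies in one of finitely many $U_x$ covering $X$. By Lemma 10, at some level $M$ we have for all $e\in E_m$ restrictions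
$$(\mathrm{id}_e,c_e):e\to e,\qquad(h_e,b_e):e\to h(e),\qquad(\xi_e,d_e):e\to Y^e,\qquad Y^e\cap(e\cup h(e))=\emptyset,$$
of $(\mathrm{id},c)$, of $(h,b)$ and of the morphisms of Lemma 11, such that $(\mathrm{id},c)=\bigsqcup_e(\mathrm{id}_e,c_e)$ and $(h,b)=\bigsqcup_e(h_e,b_e)$ at level $M$. Let $\zeta_e=(\mathrm{id}_e,c_e)\sqcup\mathrm{id}_{X\setminus e}\in\Gamma_M$. Then $(\mathrm{id},c)$ refined to level $M$ is $\prod_{e\in E_m}\zeta_e$.

**Step 2: imitate $h$ on one piece by two swaps.** Fix $e$. Let $t_1,t_2\in\Gamma_M$ be the swaps defined by $(\xi_e,d_e):e\to Y^e$ and by $(h_e,b_e)(\xi_e,d_e)^{-1}:Y^e\to h(e)$, and let $s=t_2t_1$. Now $t_1$ is the $\sqcup$ of $(\xi_e,d_e)$ and a morphism $X\setminus e\to X\setminus Y^e$, and $t_2$ is the $\sqcup$ of $(h_e,b_e)(\xi_e,d_e)^{-1}$ and a morphism $X\setminus Y^e\to X\setminus h(e)$. So $s$ is the $\sqcup$ of $(h_e,b_e)$ and a morphism $X\setminus e\to X\setminus h(e)$, and $(h,b)$ has the same form. Hence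
$$s\zeta_es^{-1}=(h_e,b_e)(\mathrm{id}_e,c_e)(h_e,b_e)^{-1}\sqcup\mathrm{id}=(h,b)\zeta_e(h,b)^{-1}.$$

**Step 3: conclude.** As $\Phi_M(s)=1$, the element $\Phi_M(\zeta_e)$ commutes with $\Phi_{n'}(h,b)$. So $\Phi_n(\mathrm{id},c)=\prod_e\Phi_M(\zeta_e)$ commutes with $\Phi_{n'}(h,b)$. Since $(h,b)$ was arbitrary and these values exhaust $F$, $\Phi_n(\mathrm{id},c)$ is central in $F$. As $k\ge2$, the center of $F$ is trivial. $\square$

Hence $\Phi(\sigma):=\Phi_n(\sigma,c)$ is well defined on $G$: refine two lifts of $\sigma$ to a common level and apply Lemma 13 to their quotient. It is a surjective homomorphism $\Phi:G\to F$.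

*Proof of Theorem 1.* $G$ is minimal and piecewise full by Lemma 12, and $\Phi:G\to F$ is surjective. By Lemma 4, $\mathrm D(G)\cap\ker\Phi$ is a nontrivial proper normal subgroup of $\mathrm D(G)$. So $\mathrm D(G)$ is not simple. $\blacksquare$

## 10. The kernel, the 3-cycles and an invariant measure

We prove Theorem 2 in four parts.

### 10.1. $\ker\Phi=\mathrm S(G)$

The inclusion $\supseteq$ holds because $F$ is torsion-free. For $\subseteq$ we must show that forgetting the names of pieces costs only transpositions. For an $n$-path $p$ write $|p|$ for its homeomorphism. For an $n$-family $S$ let $\mathcal S(S)$ be the group generated by the homeomorphisms $\psi^{-1}|w|\psi$ of $|S|$, where $\psi:|S|\to|T|$ comes from an $n$-path and $w$ exchanges two elements of $T$ of equal type and fixes the others.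

**Lemma 14.** If $n$-paths $p,q$ from $S$ to $T$ have equal classes in $\Pi(P_n)$, then $|q|^{-1}|p|\in\mathcal S(S)$.

*Proof.* The *trace* of a path is its sequence of symbols $(r,C)^{\pm1}$; steps (i) are omitted.

**Step 1: paths with equal traces.** Such paths make the same moves, but possibly at different positions. We show: if $p:S\to S_1$ and $q:S\to S_2$ have the same trace, then $|q|^{-1}|\chi||p|\in\mathcal S(S)$ for every type-preserving bijection $\chi:S_1\to S_2$. If this holds for one $\chi$, it holds for all: another one is $\chi w$ with $w$ a product of exchanges on $S_1$, and $|q|^{-1}|\chi w||p|=\big(|q|^{-1}|\chi||p|\big)\big(|p|^{-1}|w||p|\big)$.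

Induct on the length of the trace. For the empty trace, $|q|^{-1}|\chi||p|$ is a type-preserving permutation of $S$, hence a product of exchanges. Appending a step (i) to $p$ or $q$ only replaces $\chi$ by its composite with a bijection. Now append to both a step (ii) with the same symbol $(r,C)$, using injections $u:I_r\to S_1$ and $u^q:I_r\to S_2$. Choose $\chi$ with $\chi u=u^q$; this is possible because both complements have type count $C$. Let $\chi_1$ be the bijection of the new families that matches the images of $J_r$ index by index and agrees with $\chi$ on the complements. Then the step for $q$ composed with $|\chi|$ equals $|\chi_1|$ composed with the step for $p$. So the expression for $\chi_1$ after the step equals the one for $\chi$ before it, and this lies in $\mathcal S(S)$. Steps (iii) are treated in the same way with $I_r$ and $J_r$ exchanged.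

**Step 2: equal classes.** We follow a chain of word equivalences. Every word of composable symbols from $[S]$ to $[T]$ is the trace of an $n$-path from $S$ to $T$: choose positions step by step and end with a relabelling. Since $p,q$ have equal classes, there are words $w_0,\dots,w_L$ from $[S]$ to $[T]$, with $w_0$ the trace of $p$ and $w_L$ the trace of $q$, such that $w_{i+1}$ arises from $w_i$ by inserting or deleting a backtrack or by exchanging the two sides of a square (1). For each $i$ there are $n$-paths $p_i,p_i'$ from $S$ to $T$ with traces $w_i,w_{i+1}$ and the same homeomorphism: for a backtrack, perform a move and then its inverse; for a square, perform the two moves at disjoint positions in either order, which leads to the same family and the same homeomorphism.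

The relation "$|q_1|^{-1}|p_1|\in\mathcal S(S)$" on $n$-paths $p_1,q_1$ from $S$ to $T$ is an equivalence relation. By Step 1 with $\chi=\mathrm{id}_T$ it relates $p$ to $p_0$, each $p_i'$ to $p_{i+1}$, and $p_{L-1}'$ to $q$ (and $p$ to $q$ directly if $L=0$). It relates $p_i$ to $p_i'$ trivially. So it relates $p$ to $q$. $\square$

For $S=E_n$ a generator $\psi^{-1}|w|\psi$ comes from an $n$-path $E_n\to E_n$, so it lies in $G$. If $w$ exchanges $x$ and $y$, it exchanges the disjoint clopen sets $\psi^{-1}(|\{x\}|)$ and $\psi^{-1}(|\{y\}|)$, has square $1$ and is the identity elsewhere, so it is a transposition. Hence $\mathcal S(E_n)\le\mathrm S(G)$. Now let $\Phi(\sigma)=1$ with $(\sigma,c)\in\Gamma_n$. Then $c=\mathrm{id}$, since $\theta_n$ is an isomorphism. Lemma 14, applied to a path realizing $(\sigma,\mathrm{id})$ and to the trivial path, gives $\sigma\in\mathrm S(G)$. So $\ker\Phi=\mathrm S(G)$.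

### 10.2. $\mathrm D(G)\cap\ker\Phi=\mathrm A(G)$

**Step 1: $\mathrm A(G)\le\mathrm D(G)\cap\mathrm S(G)$.** Let $c\ne1$ be a 3-cycle on $U,cU,c^2U$. In the copy of $\mathrm{Sym}_3$ given by Lemma 3 with $g_2=c$, $g_3=c^2$, the element $c$ is the cycle $(1\,2\,3)$, because $c^3=1$. The commutator of the transpositions $(1\,2)$ and $(1\,3)$ is a 3-cycle, so $c$ or $c^{-1}$ is a commutator of two transpositions of $G$. Both $\mathrm A(G)$ and $\mathrm S(G)$ are normal in $G$, since conjugates of transpositions and 3-cycles are again such.

**Step 2: transpositions are central modulo 3-cycles.** This is what makes the extension in Step 3 harmless.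

**Lemma 15.** $\mathrm S(G)/\mathrm A(G)$ is central in $G/\mathrm A(G)$.

*Proof.* Let $t$ be a transposition on $U\sqcup tU$, let $h\in G$ and $x\in U$. Choose disjoint nonempty clopen sets $V_1,V_2$ avoiding $x,tx,hx,htx$. By minimality there are $f_1,f_2\in G$ with $f_ix\in V_i$. So $x$ has a clopen neighborhood $U_0'\subseteq U$ such that for every nonempty clopen $U'\subseteq U_0'$ the sets $U',tU',hU',htU'$ are disjoint from $V_1\cup V_2$ and $Y_i:=f_iU'\subseteq V_i$. Let $t'$ be $t$ on $U'\cup tU'$ and the identity elsewhere, and let $t''$ swap $Y_1$ and $Y_2$ via $f_2f_1^{-1}$. Both lie in $G$ by piecewise fullness.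

The sets $U',tU',Y_1,Y_2$ are disjoint. Lemma 3 with the elements $1,t,f_1,f_2$ gives a copy of $\mathrm{Sym}_4$ in $G$ whose 3-cycles are 3-cycles of $G$ and in which $t't''$ is the double transposition $(1\,2)(3\,4)$. As $\mathrm{Alt}_4$ is generated by 3-cycles, $t't''\in\mathrm A(G)$. Likewise $hU',htU',Y_1,Y_2$ are disjoint, where $hU'$ and $htU'$ are disjoint because $U'$ and $tU'$ are. Lemma 3 with first block $hU'$ and the elements $1,hth^{-1},f_1h^{-1},f_2h^{-1}$ gives $(ht'h^{-1})t''\in\mathrm A(G)$; note that $f_2h^{-1}(f_1h^{-1})^{-1}=f_2f_1^{-1}$, so $t''$ is the same element as before. Hence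
$$ht'h^{-1}t'^{-1}=\big(ht'h^{-1}t''\big)\big(t't''\big)^{-1}\in\mathrm A(G).$$
By compactness $U$ is partitioned into finitely many such sets $U'$, and $t$ is the product of the corresponding $t'$. So $t$ commutes with $h$ modulo $\mathrm A(G)$. $\square$

**Step 3: split the extension.** By 10.1, $\Phi$ induces $G/\mathrm S(G)\cong F$. By Lemma 15, $G/\mathrm A(G)$ is a central extension of $F$ by $\mathrm S(G)/\mathrm A(G)$. As $F$ is free, the extension splits: $G/\mathrm A(G)\cong(\mathrm S(G)/\mathrm A(G))\times F$, where the first factor is abelian. Since $\mathrm A(G)\le\mathrm D(G)$, we get that $\mathrm D(G)/\mathrm A(G)=\mathrm D(G/\mathrm A(G))$ is the factor $[F,F]$, which $\Phi$ maps isomorphically onto $[F,F]\le F$. So $\mathrm D(G)\cap\ker\Phi=\mathrm A(G)$ and $\mathrm D(G)/\mathrm A(G)\cong[F,F]$.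

### 10.3. The invariant measure

The weights are positive and satisfy $\mu(a)=\sum_{d\in\mathrm{ch}(a)}\mu(d)$, and the base object has weight $1$. So $\mu(e):=\mu(\tau(e))$ on atoms defines a Borel probability measure on $X$ of full support, and similarly a finite measure on each $|S|$. We check that each $\varphi_r$ preserves it. By (11), $\varphi_r$ maps $|I_{r'}|$ onto $|J_{r'}|$ for all iterated descendants $r'$ of $r$ (obtained by passing repeatedly from a relation to one of its $r_{ij}$), and $\mu(|I_{r'}|)=\mu(A_{r'})=\mu(B_{r'})=\mu(|J_{r'}|)$. For $i\in I_{r'}$ we have $|\{i\}|=\bigsqcup_j|I_{r'_{ij}}|$, so every clopen subset of $|I_r|$ is a finite disjoint union of sets $|I_{r'}|$. Hence $\varphi_r$ preserves the measure of clopen sets, and so of Borel sets. Type-preserving bijections preserve it as well. So every $n$-path, and therefore $G$, preserves $\mu$.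

### 10.4. The quotients of $\mathrm D(G)$ and the derived series

We recall two textbook facts. Subgroups of free groups are free. And if $H$ is free of finite rank at least $2$, then $[H,H]$ is free of countably infinite rank: it is the fundamental group of the grid $\mathbb Z^{\mathrm{rank}\,H}$, the covering of a wedge of circles that belongs to $[H,H]$; the grid contains infinitely many disjoint unit squares, each of which has an edge outside a given spanning tree, and the edges outside the tree give a basis.

So $\mathrm D(G)/\mathrm A(G)\cong[F,F]$ is free of countably infinite rank. Every countable group is a quotient of $[F,F]$, hence of $\mathrm D(G)$.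

Since $\Phi$ is surjective, it maps the $i$-th derived subgroup $\mathrm D^{(i)}(G)$ onto $\mathrm D^{(i)}(F)$. Each $\mathrm D^{(i)}(F)$ is a nonabelian free group: if $H$ is nonabelian free and $x,y$ belong to a basis of $H$, then $[H,H]$ is free and contains the nonabelian group $[\langle x,y\rangle,\langle x,y\rangle]$. A nonabelian free group $H$ is not perfect, since $H/[H,H]$ is a nonzero free abelian group. Hence $\mathrm D^{(i)}(F)\ne\mathrm D^{(i+1)}(F)$, and therefore $\mathrm D^{(i)}(G)\ne\mathrm D^{(i+1)}(G)$ for all $i$. This completes the proof of Theorem 2. $\blacksquare$
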